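\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Eigenvalue asymptotics for the generalized\\ Gauss--Kuzmin--Wirsing operators}


\begin{abstract}
For a positive integer $p$ let $\mathscr G_p$ be the transfer operator of the map $x\mapsto\{p/x\}$ on $[0,1]$, and let $\Lambda_p(n)$ be its $n$-th eigenvalue in order of non-increasing modulus. Let $\phi_p$ be the positive root of $x=p/(p+x)$. We prove that $\Lambda_p(n)$ is asymptotic to $(-1)^{n-1}p^{-n}\phi_p^{2n}$, which answers a question of Sun affirmatively for every $p$, and we determine the next term: the relative error is $C_pn^{-1/2}+o(n^{-1/2})$ with $C_p=(p^2+4p)^{1/4}\zeta(3/2)/(2\sqrt\pi)$. The numbers $(-1)^{n-1}p^{-n}\phi_p^{2n}$ are the eigenvalues of the single branch $x\mapsto p/(p+x)$.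 A Laplace transform turns $\mathscr G_p$ into a self-adjoint operator which is a multiplicative perturbation of this one-branch operator, and Gram--Schmidt orthogonalization reduces the problem to norms of orthogonal polynomials for a perturbed Laguerre weight.
\end{abstract}

\section{The question and the answer}

\subsection{The operator}
Fix a positive integer $p$ and put $I=[0,1]$. The generalized Gauss map is
\[
T_p(0)=0,\qquad T_p(x)=\{p/x\}\quad(0<x\le1),
\]
where $\{\cdot\}$ is the fractional part; $T_1$ is the classical Gauss map. Its inverse branches are $\psi_k(x)=\frac p{k+x}$, $k\ge p$, and its transfer operator, the generalized Gauss--Kuzmin--Wirsing operator, is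
\begin{equation}\label{eq:G}
(\mathscr G_pf)(x)=\sum_{k=p}^\infty\frac p{(k+x)^2}\,f\Big(\frac p{k+x}\Big).
\end{equation}
If a random point $X$ has density $f$, then $T_p(X)$ has density $\mathscr G_pf$. The eigenvalues of $\mathscr G_p$ therefore measure how fast densities lose the memory of their initial shape. It is known that the leading eigenvalue is $1$, with the invariant density $\frac1{\ln(p+1)-\ln p}\cdot\frac1{p+x}$ as eigenfunction, and that the second one lies in $(-1,0)$; its modulus is the generalized Gauss--Kuzmin--Wirsing constant.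

As usual, $\mathscr G_p$ acts on a space of functions holomorphic near $I$ on which it is compact. Its eigenvalues $\Lambda_p(1),\Lambda_p(2),\dots$ are listed by non-increasing modulus, with multiplicity. Section~\ref{sec:model} makes precise in what sense the choice of the space does not matter. Let
\[
\phi=\phi_p=\frac{\sqrt{p^2+4p}-p}2
\]
be the positive root of $x=p/(p+x)$. Sun \cite{Sun} posed the following question: is it true for every positive integer $p$ that
\begin{equation}\label{eq:question}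
\lim_{n\to\infty}\frac{\Lambda_p(n)}{(-1)^{n-1}p^{-n}\phi_p^{2n}}=1\ ?
\end{equation}
For $p=1$ a stronger statement is due to Alkauskas: $(-1)^{n-1}\Lambda_1(n)=\phi^{2n}+C\phi^{2n}n^{-1/2}+d(n)\phi^{2n}n^{-1}$ with a known constant $C$ and a bounded function $d$.

\subsection{One branch by hand}\label{sub:branch}
The normalizing factor in \eqref{eq:question} has a simple meaning. Keep only the term $k=p$ of \eqref{eq:G}:
\[
(\mathscr Bf)(x)=\frac p{(p+x)^2}\,f\Big(\frac p{p+x}\Big).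
\]
The map $\psi_p$ has the fixed points $\phi$ and $-(p+\phi)$. We use the notation
\[
\lambda=\frac{\phi^2}p,\qquad c=\sqrt{p^2+4p},\qquad d_n=(-1)^n\lambda^{n+1}\quad(n\ge0)
\]
throughout. Since $\phi^2+p\phi=p$,
\begin{equation}\label{eq:ident}
\lambda=1-\phi\in(0,1),\qquad \phi(p+\phi)=p,\qquad c=p+2\phi,\qquad \psi_p'(\phi)=-\frac p{(p+\phi)^2}=-\lambda .
\end{equation}
Consider
\begin{equation}\label{eq:fn}
f_n(x)=\frac{(x-\phi)^n}{(x+p+\phi)^{n+2}},\qquad n\ge0 .
\end{equation}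
By \eqref{eq:ident},
\[
\frac p{p+x}-\phi=\frac{p-p\phi-\phi x}{p+x}=-\phi\,\frac{x-\phi}{p+x},\qquad
\frac p{p+x}+p+\phi=\frac{\phi(p+\phi)+(p+\phi)(p+x)}{p+x}=(p+\phi)\frac{x+p+\phi}{p+x},
\]
and hence
\begin{equation}\label{eq:Bfn}
\mathscr Bf_n=\frac{p\,(-\phi)^n}{(p+\phi)^{n+2}}\,f_n=(-1)^n\frac{\phi^{2n+2}}{p^{n+1}}f_n=d_nf_n .
\end{equation}
So the $n$-th eigenvalue of this branch, $d_{n-1}=(-1)^{n-1}\lambda^n$, is exactly the denominator in \eqref{eq:question}. The question is whether the other branches change the high eigenvalues only by a factor tending to $1$. They certainly change the low ones: $\Lambda_p(1)=1$, whereas $d_0=\lambda<1$. What favors the branch $k=p$ is that among all branches it has the largest multiplier at its own fixed point: if $x_k=p/(k+x_k)>0$, then $|\psi_k'(x_k)|=x_k^2/p$, and $x_k$ decreases with $k$. But the operator is not a direct sum over its branches, so this is a hint and not a proof.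

\subsection{Results}

\begin{theorem}\label{thm:A}
For every integer $p\ge1$,
\[
(-1)^{n-1}\Lambda_p(n)=\lambda^n\big(1+O(n^{-1/2})\big)\qquad(n\to\infty),
\]
so \eqref{eq:question} holds. Moreover $|\Lambda_p(n)|\ge\lambda^n$ for all $n\ge1$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every integer $p\ge1$,
\[
(-1)^{n-1}\Lambda_p(n)=\lambda^n\Big(1+\frac{C_p}{\sqrt n}+o\big(n^{-1/2}\big)\Big),\qquad
C_p=\frac{(p^2+4p)^{1/4}\,\zeta(3/2)}{2\sqrt\pi}>0 .
\]
\end{theorem}

\begin{corollary}\label{cor:cons}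
For every $p$ the eigenvalues $\Lambda_p(n)$ are, from some index on, simple and strictly alternating in sign; $\Lambda_p(n+1)/\Lambda_p(n)\to-\phi_p^2/p$; and the limit \eqref{eq:question} is approached from above, with deviation asymptotic to $C_pn^{-1/2}$, so the rate in Theorem~\ref{thm:A} is sharp.
\end{corollary}

\subsection{The idea, and a two-dimensional model}\label{sub:idea}
After a weighted Laplace transform, $\mathscr B$ becomes a self-adjoint operator $K_0$ on $L^2(0,\infty)$ with orthonormal eigenvectors $e_k$ (Laguerre functions) and eigenvalues $d_k$. The corresponding transform, with another weight, takes $\mathscr G_p$ to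
\[
K=\sqrt h\,K_0\sqrt h,\qquad h(s)=\sum_{k\ge0}e^{-ks}=\frac1{1-e^{-s}} .
\]
The function $h$ contains all the other branches. It is at least $1$, tends to $1$ rapidly at infinity, and behaves like $1/s$ at $0$. Thus
\begin{equation}\label{eq:rankone}
K=\sum_{k\ge0}d_k\,a_k\otimes a_k,\qquad a_k=\sqrt h\,e_k ,
\end{equation}
where the vectors $a_k$ are no longer orthonormal. What replaces $d_k$ as an approximate eigenvalue?

Take two vectors in the plane, $a_0=(1,0)$ and $a_1=(t,1)$, with $d_0=1$, $d_1=-\lambda$. Then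
\[
d_0\,a_0\otimes a_0+d_1\,a_1\otimes a_1=\begin{pmatrix}1-\lambda t^2&-\lambda t\\-\lambda t&-\lambda\end{pmatrix}
\]
has determinant $-\lambda$ and trace $1-\lambda-\lambda t^2$. Its eigenvalues are $\mu>0$ and $-\lambda/\mu=d_1/\mu$, where $\mu-\lambda/\mu=1-\lambda-\lambda t^2$. Rewriting this as $(1-\mu)(1+\lambda/\mu)=\lambda t^2$, we get
\[
1-\lambda t^2\le\mu\le1,\qquad \frac1\mu-1=\frac{\lambda t^2}{\mu+\lambda} .
\]
Two things are visible. First, if $t$ is fixed and $\lambda$ is small, then the second eigenvalue $d_1/\mu$ is close to $d_1$, in the sense of ratios, and not to $d_1|a_1|^2=d_1(1+t^2)$: what counts is the squared \emph{distance} of $a_1$ from the preceding vectors and not its squared length. Second, if $\lambda$ is fixed, then the relative error is \emph{quadratic} in the off-diagonal entry $t$. In our problem $\lambda$ is fixed, but both effects are present: entries near the diagonal will be small, and an entry at distance $j$ from the diagonal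 is damped by $\lambda^j$, the ratio of the two numbers $|d_k|$ involved.

For $K$ we therefore expect the eigenvalues $d_n\Delta_n$ approximately, where $\Delta_n$ is the squared distance of $a_n$ from the span of $a_0,\dots,a_{n-1}$. The distinction between distance and length is essential. We shall see that $c+\frac12\le\|a_n\|^2\le c+1$ for all $n$, so the lengths stay away from $1$, but that $\Delta_n=1+O(n^{-1/2})$. The off-diagonal Gram--Schmidt coefficients near the diagonal turn out to be $O(n^{-1/4})$, so that their squares are within the error in Theorem~\ref{thm:A}. For Theorem~\ref{thm:B} we show that they are $o(n^{-1/4})$ and compute $\Delta_n$ to second order.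

Sections~\ref{sec:model} and~\ref{sec:lower} construct $K$ and prove the lower bound. Sections~\ref{sec:GS} and~\ref{sec:upper} prove Theorem~\ref{thm:A}, and Sections~\ref{sec:lower2}--\ref{sec:B} prove Theorem~\ref{thm:B}. Constants implied in $O(\cdot)$ depend only on $p$ unless stated otherwise.

\subsection{Facts on Laguerre polynomials}\label{sub:lag}
For $\alpha\in\{0,1\}$ the Laguerre polynomials are defined by
\begin{equation}\label{eq:gen}
\sum_{n\ge0}L_n^{(\alpha)}(x)r^n=(1-r)^{-\alpha-1}e^{-xr/(1-r)}\qquad(|r|<1);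
\end{equation}
we write $L_n=L_n^{(0)}$. The leading coefficient of $L_n^{(\alpha)}$ is $(-1)^n/n!$, and $\int_0^\infty x^\alpha e^{-x}L_n^{(\alpha)}L_m^{(\alpha)}dx$ equals $0$ for $n\ne m$ and $\Gamma(n+\alpha+1)/n!$ for $n=m$. Moreover
\[
L_n(x)=\sum_{j=0}^n\binom nj\frac{(-x)^j}{j!},\qquad L_n^{(1)}=\sum_{j\le n}L_j,\qquad e^{-x}L_n(x)=\frac1{n!}\frac{d^n}{dx^n}\big(x^ne^{-x}\big),
\]
and $(n+1)L_{n+1}(x)=(2n+1-x)L_n(x)-nL_{n-1}(x)$ for $n\ge1$. Finally,
\begin{equation}\label{eq:lagbound}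
|L_n^{(1)}(x)|\le e\,(n+1)^2e^{x/2}\qquad(x\ge0).
\end{equation}
For $n\ge1$ this is Cauchy's estimate for \eqref{eq:gen} on $|r|=\frac n{n+1}$, because $\operatorname{Re}\frac r{1-r}=\operatorname{Re}\frac1{1-r}-1>-\frac12$ for $|r|<1$ and $(1+\frac1n)^n\le e$; for $n=0$ it is trivial.

\section{A self-adjoint model of $\mathscr G_p$}\label{sec:model}

\subsection{The Laplace transform}
Put $m_0(s)=e^{-ps}$ and $m(s)=\sum_{k\ge p}e^{-ks}=h(s)m_0(s)$. On $L^2(0,\infty)$ let $K_0$ and $K$ be the integral operators with kernels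
\[
K_0(s,t)=\sqrt p\,\sqrt{m_0(s)m_0(t)}\,J_1(2\sqrt{pst}),\qquad
K(s,t)=\sqrt p\,\sqrt{m(s)m(t)}\,J_1(2\sqrt{pst})=\sqrt{h(s)}\,K_0(s,t)\sqrt{h(t)} .
\]
Since $|J_1(x)|\le x/2$ for $x\ge0$, we have $|K(s,t)|\le p\sqrt{s\,m(s)\,t\,m(t)}$. The function $s\,m(s)$ is bounded near $0$ and decays exponentially, so it is integrable. Hence $K$ is Hilbert--Schmidt, real and symmetric, and so is $K_0$. Put
\[
(Vg)(x)=\int_0^\infty e^{-sx}\sqrt{s\,m(s)}\,g(s)\,ds,\qquad (V_0g)(x)=\int_0^\infty e^{-sx}\sqrt{s\,m_0(s)}\,g(s)\,ds .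
\]
For $g\in L^2$ both integrals converge and are holomorphic in $\operatorname{Re}x>-p/2$. Both operators are injective by uniqueness of Laplace transforms.

\begin{lemma}\label{lem:inter}
For $g\in L^2(0,\infty)$ and $\operatorname{Re}x>-p$, the functions $\mathscr G_pVg$ and $\mathscr BV_0g$ are defined at $x$ and
\[
\mathscr G_pVg(x)=VKg(x),\qquad \mathscr BV_0g(x)=V_0K_0g(x),
\]
where the right-hand sides are absolutely convergent integrals.
\end{lemma}

\begin{proof}
Let $t>0$ and $\operatorname{Re}z>0$. The power series of $J_1$ gives $\sqrt{s/(pt)}\,J_1(2\sqrt{pst})=\sum_{j\ge0}\frac{(-pt)^js^{j+1}}{j!\,(j+1)!}$. It may be integrated termwise against $e^{-zs}$, because $\sum_j\frac{(pt)^j}{j!\,(j+1)!}\int_0^\infty s^{j+1}e^{-s\operatorname{Re}z}ds=\sum_j\frac{(pt)^j}{j!}(\operatorname{Re}z)^{-j-2}<\infty$, and the result is $\sum_j\frac{(-pt)^j}{j!}z^{-j-2}=z^{-2}e^{-pt/z}$. With $z=k+x$,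
\begin{equation}\label{eq:onek}
\frac p{(k+x)^2}\,e^{-tp/(k+x)}=\int_0^\infty e^{-(k+x)s}\sqrt{ps/t}\;J_1(2\sqrt{pst})\,ds .
\end{equation}
Here $\sqrt{ps/t}\,|J_1(2\sqrt{pst})|\le ps$. As $\sum_{k\ge p}\int e^{-(k+\operatorname{Re}x)s}ps\,ds<\infty$, we may sum over $k\ge p$:
\[
\sum_{k\ge p}\frac p{(k+x)^2}e^{-tp/(k+x)}=\int_0^\infty e^{-sx}m(s)\sqrt{ps/t}\,J_1(2\sqrt{pst})\,ds .
\]
Multiply by $\sqrt{t\,m(t)}\,g(t)$, which is in $L^1$, and integrate over $t$. On the left, sum and integral may be exchanged because $\operatorname{Re}\frac p{k+x}>0$ and $\sum_k|k+x|^{-2}<\infty$; the result is $\mathscr G_pVg(x)$. On the right, Fubini's theorem applies by the same bound $ps$, and the inner integral is $\sqrt{s}\,m(s)\sqrt p\int\sqrt{m(t)}\,J_1(2\sqrt{pst})\,g(t)\,dt=\sqrt{s\,m(s)}\,(Kg)(s)$. This is the first identity. The second follows in the same way from the single term $k=p$ of \eqref{eq:onek}, with $m_0$ instead of $m$.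
\end{proof}

\subsection{The spectrum of $\mathscr G_p$ is that of $K$}
Let $\mathcal O(I)$ be the space of germs on $I$ of functions holomorphic near $I$. The operator $\mathscr G_p$ acts on it: each $\psi_k$ maps $I$ into $I$, and $|\psi_k'|\le p/(p-\frac12)^2\le4$ at distance less than $\frac12$ from $I$. So if $f$ is holomorphic and bounded in the $r$-neighborhood of $I$ with $r\le1$, then the series \eqref{eq:G} converges uniformly in the $r/4$-neighborhood.

Lemma~\ref{lem:inter} produces eigenfunctions of $\mathscr G_p$ from eigenvectors of $K$. We must show that no others exist and that no Jordan blocks occur.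

\begin{proposition}\label{prop:spec}
Let $\Lambda\in\mathbb C\setminus\{0\}$ and $j\ge1$. Then
\[
\{f\in\mathcal O(I):(\mathscr G_p-\Lambda)^jf=0\}=V\ker(K-\Lambda),
\]
and all functions in this space extend holomorphically to $\{\operatorname{Re}x>-p\}$.
\end{proposition}

\begin{proof}
If $Kg=\Lambda g$, then $\mathscr G_pVg=VKg=\Lambda Vg$ by Lemma~\ref{lem:inter}. This proves ``$\supseteq$''. Conversely let $(\mathscr G_p-\Lambda)^jf=0$, with $f$ holomorphic on an open set $U\supset I$.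

\emph{Extension to a half-plane.} Let $\mathbb H=\{\operatorname{Re}x>-\frac12\}$. Each $\psi_k$ maps $\mathbb H$ into the disc with diameter $(0,\frac p{p-1/2})$, hence into the disc with diameter $(0,2)$. On the convex set $\{\operatorname{Re}y\ge0\}$, which all $\psi_k$ map into itself, single branches need not contract strictly ($|\psi_1'(0)|=1$ for $p=1$), but pairs do:
\[
(\psi_k\circ\psi_l)(y)=\frac{p(l+y)}{k(l+y)+p},\qquad \big|(\psi_k\circ\psi_l)'(y)\big|=\frac{p^2}{|k(l+y)+p|^2}\le\frac{p^2}{(p^2+p)^2}\le\frac14 .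
\]
So the image of $\mathbb H$ under a word $\psi_{k_1}\circ\dots\circ\psi_{k_N}$ with $N=2M+1$ has diameter at most $2\cdot4^{-M}$, and it meets $I$ because $\psi_k(I)\subset I$. For $M$ large all these images lie in one compact subset of $U$. The weights satisfy $|p/(k+y)^2|\le p/(k-\frac12)^2$ on $\mathbb H$, which is summable over $k\ge p$. Hence the sum over words which defines $\mathscr G_p^Nf$ near $I$ converges uniformly on $\mathbb H$, and $\mathscr G_p^Nf$ extends to a holomorphic function $F$ on $\mathbb H$.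

\emph{One more application of $\mathscr G_p$ lands in the range of $V$.} Put $f_*(z)=pz^{-2}F(p/z)$, so that $\mathscr G_pF(x)=\sum_{k\ge p}f_*(k+x)$. The condition $\operatorname{Re}(p/z)>-\frac12$ means $|z+p|>p$. So $f_*$ is holomorphic there, and $f_*(z)=O(z^{-2})$ at $\infty$ because $F$ is holomorphic at $0$. We represent $f_*$ as a Laplace transform. Let $0<\varepsilon<p/8$ and
\[
b(s)=\frac1{2\pi i}\oint_{|z+p|=p+\varepsilon}e^{zs}f_*(z)\,dz .
\]
Then $b$ is entire, and $b(0)=0$ because $f_*=O(z^{-2})$. On the contour $\operatorname{Re}z\le\varepsilon$, so $|b'(s)|\le C'e^{\varepsilon s}$ and $|b(s)|\le C's\,e^{\varepsilon s}$ for $s\ge0$. For $\operatorname{Re}z>\varepsilon$, Cauchy's formula in the exterior domain gives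
\[
\int_0^\infty e^{-zs}b(s)\,ds=\frac1{2\pi i}\oint_{|\zeta+p|=p+\varepsilon}\frac{f_*(\zeta)}{z-\zeta}\,d\zeta=f_*(z).
\]
Summing over $z=k+x$, we get near $I$
\[
\mathscr G_p^{N+1}f(x)=\mathscr G_pF(x)=\int_0^\infty e^{-sx}m(s)b(s)\,ds=(Vg_1)(x),\qquad g_1=\sqrt{m/s}\;b .
\]
Here $|g_1|^2\le C'^2\,s\,m(s)e^{2\varepsilon s}$, so $g_1\in L^2$.

\emph{Conclusion.} Since $\Lambda\ne0$, the polynomials $X^{N+1}$ and $(X-\Lambda)^j$ are coprime, so $1\equiv X^{N+1}R(X)$ modulo $(X-\Lambda)^j$ for some polynomial $R$. Therefore $f=R(\mathscr G_p)\mathscr G_p^{N+1}f=R(\mathscr G_p)Vg_1=Vg$ with $g=R(K)g_1\in L^2$. Now $V(K-\Lambda)^jg=(\mathscr G_p-\Lambda)^jf=0$, so $(K-\Lambda)^jg=0$, and $(K-\Lambda)g=0$ because $K$ is self-adjoint.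

Finally, such an $f=Vg$ is holomorphic in $\operatorname{Re}x>-p/2$ and satisfies $f=\Lambda^{-1}\mathscr G_pf$. For $x$ in a compact subset of $\{\operatorname{Re}x>-p\}$ the points $\psi_k(x)$ have positive real part and tend to $0$ uniformly, so they stay in a compact subset of $\{\operatorname{Re}x>-p/2\}$. Hence $\Lambda^{-1}\mathscr G_pf$ extends $f$ to $\operatorname{Re}x>-p$.
\end{proof}

Consider a space of holomorphic functions on a connected neighborhood of $I$ which contains the functions of Proposition~\ref{prop:spec} and on which $\mathscr G_p$ is compact. Passing to germs on $I$ is injective, so for every $\Lambda\ne0$ the generalized eigenspace of $\mathscr G_p$ in this space is $V\ker(K-\Lambda)$. Consequently, \emph{the nonzero eigenvalues of $\mathscr G_p$, with multiplicity, are those of $K$}, whichever such space is used. An example is the space of functions continuous on the closed disc with diameter $[-\frac12,\frac52]$ and holomorphic inside.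 All $\psi_k$ map the larger disc with diameter $(-0.55,2.55)$ into the disc with diameter $(0,2.3)$, because $p/(p-0.55)<2.3$. The latter disc has its closure inside the first one. So $\mathscr G_p$ maps bounded sets to families uniformly bounded on the larger disc, and it is compact by Montel's theorem.

Let $\mu_1^+\ge\mu_2^+\ge\cdots$ be the positive eigenvalues of $K$ and $-\mu_1^-\le-\mu_2^-\le\cdots$ the negative ones. Lemma~\ref{lem:lower} will show that there are infinitely many of each sign. Since $K$ is real we work from now on in the real space $L^2(0,\infty)$. We use the min--max principle in this form. Let $A$ be compact and self-adjoint. If $\langle Av,v\rangle\ge\tau|v|^2$ with $\tau>0$ on a $j$-dimensional subspace, then $A$ has at least $j$ positive eigenvalues and the $j$-th largest is $\ge\tau$. If $A$ has at least $j$ positive eigenvalues and $\langle Av,v\rangle\le\tau|v|^2$ on a subspace of codimension $\le j-1$, then the $j$-th largest is $\le\tau$.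

\section{Diagonalizing one branch; the lower bound}\label{sec:lower}

Let
\[
w(s)=s\,e^{-cs},\qquad \ell_n(s)=\frac c{\sqrt{n+1}}\,L_n^{(1)}(cs),\qquad e_n=\sqrt w\,\ell_n\qquad(n\ge0).
\]
The $\ell_n$ are orthonormal polynomials for the weight $w$. We need that they are complete, here and later for a second weight.

\begin{lemma}\label{lem:dense}
Let $\omega>0$ on $(0,\infty)$ with $\int_0^\infty e^{\tau s}\omega\,ds<\infty$ for some $\tau>0$. Then the polynomials are dense in $L^2(\omega\,ds)$.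
\end{lemma}

\begin{proof}
Let $f\in L^2(\omega\,ds)$ be orthogonal to all polynomials. By the Cauchy--Schwarz inequality $\int e^{i\zeta s}f\omega\,ds$ is analytic in $|\operatorname{Im}\zeta|<\tau/2$. All its derivatives at $\zeta=0$ vanish, so it vanishes identically, and $f=0$ by uniqueness of Fourier transforms.
\end{proof}

\begin{lemma}\label{lem:K0}
The $e_n$ form an orthonormal basis of $L^2(0,\infty)$, and $K_0e_n=d_ne_n$. Moreover $|e_n(s)|\le e\,c\,(n+1)^{3/2}\sqrt s$, and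
\begin{equation}\label{eq:K0series}
K_0(s,t)=\sum_{n\ge0}d_n\,e_n(s)e_n(t)\qquad(s,t>0).
\end{equation}
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:dense} with $\omega=w$, and the bound on $e_n$ is \eqref{eq:lagbound}. For $\operatorname{Re}u>c/2$ the generating function \eqref{eq:gen}, which may be integrated termwise by \eqref{eq:lagbound}, gives for $|r|<1$
\[
\sum_nr^n\int_0^\infty s\,e^{-us}L_n^{(1)}(cs)\,ds=\frac1{(1-r)^2}\Big(u+\frac{cr}{1-r}\Big)^{-2}=\big(u-(u-c)r\big)^{-2}=\sum_n(n+1)\frac{(u-c)^n}{u^{n+2}}\,r^n ,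
\]
where the last expansion holds because $|u-c|<|u|$. Since $\sqrt{s\,m_0}\sqrt w=s\,e^{-(p+c)s/2}$ and $\frac{p+c}2=p+\phi$, we take $u=x+p+\phi$ with $\operatorname{Re}x>-p/2$, so that $\operatorname{Re}u>c/2$ and $u-c=x-\phi$ by \eqref{eq:ident}, and obtain $V_0e_n=c\sqrt{n+1}\,f_n$ with $f_n$ from \eqref{eq:fn}. By Lemma~\ref{lem:inter} and \eqref{eq:Bfn}, $V_0K_0e_n=\mathscr BV_0e_n=d_nV_0e_n=V_0(d_ne_n)$. As $V_0$ is injective, $K_0e_n=d_ne_n$.

Since $K_0$ is Hilbert--Schmidt, \eqref{eq:K0series} holds in $L^2$. By the bound on $e_n$ the series converges locally uniformly, so both sides are continuous and agree everywhere.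
\end{proof}

The lower bound needs only that the other branches contribute with the right sign, that is, $h\ge1$.

\begin{lemma}\label{lem:lower}
$\mu_j^+\ge\lambda^{2j-1}$ and $\mu_j^-\ge\lambda^{2j}$ for all $j\ge1$. Hence $|\Lambda_p(n)|\ge\lambda^n$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $f\in\operatorname{span}(e_0,e_2,\dots,e_{2j-2})$ and $v=h^{-1/2}f$. Then $\|v\|\le\|f\|$, and $\langle Kv,v\rangle=\langle K_0f,f\rangle\ge d_{2j-2}\|f\|^2=\lambda^{2j-1}\|f\|^2\ge\lambda^{2j-1}\|v\|^2$. These $v$ form a $j$-dimensional space, so min--max gives the first claim. With $e_1,e_3,\dots,e_{2j-1}$ and $-K$ one gets the second. So at least $\lceil n/2\rceil$ positive and $\lfloor n/2\rfloor$ negative eigenvalues have modulus $\ge\lambda^n$.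
\end{proof}

\section{Gram--Schmidt: orthogonal polynomials for $hw$}\label{sec:GS}

\subsection{The pivots}
By \eqref{eq:K0series}, $K$ has the form \eqref{eq:rankone} with $a_k=\sqrt h\,e_k=\sqrt{hw}\,\ell_k$. Gram--Schmidt applied to $a_0,a_1,\dots$ means orthogonalizing polynomials with respect to
\[
h(s)w(s)=\frac{s\,e^{-cs}}{1-e^{-s}} .
\]
Let $\mathcal P_{n-1}$ be the space of polynomials of degree $\le n-1$. Let
\[
\hat q_n=\ell_n+\sum_{m<n}E_{nm}\ell_m
\]
be orthogonal to $\mathcal P_{n-1}$ in $L^2(hw\,ds)$, and put $\Delta_n=\int\hat q_n^2hw$, $\delta_n=\Delta_n-1$ and $q_n=\hat q_n/\sqrt{\Delta_n}$. For a positive function $g$ such that $gw$ has finite moments put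
\begin{equation}\label{eq:min}
\Delta_n(g)=\min\Big\{\int_0^\infty P^2\,gw\,ds:\ P\in\ell_n+\mathcal P_{n-1}\Big\}.
\end{equation}
Then $\Delta_n=\Delta_n(h)$, the squared distance of Section~\ref{sub:idea}; also $\Delta_n(1)=1$, and $\Delta_n(g)$ is monotone in $g$. We have $h=1+\frac1{e^s-1}=\frac12\big(1+\coth\frac s2\big)$. Since $e^s-1\ge s$ and $\coth y\ge1/y$,
\begin{equation}\label{eq:hbounds}
\frac1s+\frac12\le h(s)\le1+\frac1s .
\end{equation}
From $L_n^{(1)}=\sum_{j\le n}L_j$ we get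
\begin{equation}\label{eq:c}
\int_0^\infty\ell_n^2\,\frac ws\,ds=\frac c{n+1}\int_0^\infty\Big(\sum_{j\le n}L_j(x)\Big)^2e^{-x}dx=c ,
\end{equation}
so $c+\frac12\le\|a_n\|^2=\int\ell_n^2hw\le c+1$, as announced. In particular, the trial polynomial $P=\ell_n$ in \eqref{eq:min} does not give $\Delta_n\to1$; it has to be corrected near $s=0$, where $h$ is large. To find the effect of the correction we replace $h$ by its majorant $1+1/s$, for which everything is explicit.

\begin{lemma}[Adding a zero]\label{lem:zero}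
Let $\omega>0$ on $(0,\infty)$ have finite moments, let $P_n$ be its monic orthogonal polynomials and $\gamma_n=\int P_n^2\omega$. Let $a>0$. Then $r_n(a):=-P_{n+1}(-a)/P_n(-a)$ is positive, and the $n$-th monic orthogonal polynomial of $(s+a)\omega$ is
\[
\frac{P_{n+1}+r_n(a)P_n}{s+a},\quad\text{with squared norm } r_n(a)\gamma_n .
\]
\end{lemma}

\begin{proof}
The zeros of $P_n$ lie in $(0,\infty)$, so $(-1)^nP_n(-a)>0$. The numerator vanishes at $s=-a$, so the quotient is a monic polynomial of degree $n$. For $j\le n$ its integral against $s^j(s+a)\omega$ is $\int(P_{n+1}+r_n(a)P_n)s^j\omega$, which is $0$ for $j<n$ and $r_n(a)\gamma_n$ for $j=n$.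
\end{proof}

The monic orthogonal polynomials for $e^{-cs}$ are $P_n=(-1)^nn!\,c^{-n}L_n(cs)$, with squared norms $\gamma_n^0=n!^2c^{-2n-1}$. The squared leading coefficient of $\ell_n$ is $1/\gamma_n^1$, where $\gamma_n^1=\frac{n+1}c\gamma_n^0$ is the monic squared norm for $w$. If $\gamma_n$ is the monic squared norm for $gw$, then
\begin{equation}\label{eq:monic}
\Delta_n(g)=\gamma_n/\gamma_n^1 .
\end{equation}
For $g=(s+a)/s$ we have $gw=(s+a)e^{-cs}$, and Lemma~\ref{lem:zero} yields $\gamma_n=\frac{n+1}c\,\frac{L_{n+1}(-ca)}{L_n(-ca)}\,\gamma_n^0$. Hence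
\begin{equation}\label{eq:explicit}
\Delta_n\Big(\frac{s+a}s\Big)=\frac{L_{n+1}(-ca)}{L_n(-ca)}\qquad(a>0).
\end{equation}

\begin{lemma}\label{lem:delta}
With $\kappa_n=\sqrt{c/(n+1)}$ we have
\[
\sum_{m<n}E_{nm}^2\le\delta_n,\qquad 0\le\delta_n\le2\kappa_n+\kappa_n^2 .
\]
In particular $\delta_n=O(n^{-1/2})$.
\end{lemma}

\begin{proof}
Since $h\ge1$, $\Delta_n\ge\int\hat q_n^2w=1+\sum_{m<n}E_{nm}^2$. By \eqref{eq:hbounds} and \eqref{eq:explicit}, $\Delta_n\le\varrho:=L_{n+1}(-c)/L_n(-c)$. With $\alpha_j=\binom nj\frac{c^j}{j!}$ and $\beta_j=\binom{n+1}j\frac{c^j}{j!}$ we have $L_n(-c)=\sum_j\alpha_j$, $L_{n+1}(-c)=\sum_j\beta_j$, and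
\[
\binom n{j-1}\frac{c^j}{j!}=\alpha_{j-1}\frac cj=\beta_j\frac j{n+1} .
\]
Taking the geometric mean of the two expressions and using Cauchy--Schwarz,
\[
L_{n+1}(-c)-L_n(-c)=\sum_{j\ge1}\binom n{j-1}\frac{c^j}{j!}=\kappa_n\sum_{j\ge1}\sqrt{\alpha_{j-1}\beta_j}\le\kappa_n\sqrt{L_n(-c)L_{n+1}(-c)} .
\]
Hence $\sqrt\varrho-1/\sqrt\varrho\le\kappa_n$. As $\varrho\ge1$, this gives $\sqrt\varrho\le1+\kappa_n$ and $\Delta_n\le(1+\kappa_n)^2$.
\end{proof}

\subsection{The Gram--Schmidt matrix}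
Let $T_{km}=\int\ell_kq_mhw$, which vanishes for $k<m$. Then $\ell_k=\sum_{m\le k}T_{km}q_m$, and in terms of lower triangular matrices
\begin{equation}\label{eq:T}
T=F\,\Delta^{1/2},\qquad F=(I+E)^{-1},\qquad T^{-1}=\Delta^{-1/2}(I+E),\qquad \Delta=\operatorname{diag}(\Delta_n).
\end{equation}
In particular $T_{kk}=\sqrt{\Delta_k}$. The rows of $E$ are small in $\ell^2$ by Lemma~\ref{lem:delta}. The off-diagonal rows of $T$ are not, since $\sum_{m\le k}T_{km}^2=\|a_k\|^2\ge c+\frac12$ while $T_{kk}^2=\Delta_k\to1$. But each single entry close to the diagonal is small, and far from the diagonal a geometric weight will help.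

\begin{lemma}\label{lem:T}
For $m<k$, $T_{km}^2\le\delta_k\prod_{m\le i<k}\Delta_i$. Hence, with $\theta=\lambda^{1/4}$ and a constant $C'$,
\[
\lambda^{(k-m)/2}|T_{km}|\le C'(k+1)^{-1/4}\,\theta^{k-m}\qquad(m<k).
\]
\end{lemma}

\begin{proof}
Fix $m$. From $(I+E)F=I$ we get $F_{km}=-\sum_{m\le i<k}E_{ki}F_{im}$ for $k>m$. Let $\sigma_k^2=\sum_{m\le i\le k}F_{im}^2$, so $\sigma_m=1$. By Cauchy--Schwarz and Lemma~\ref{lem:delta}, $F_{km}^2\le\delta_k\sigma_{k-1}^2$, hence $\sigma_k^2\le(1+\delta_k)\sigma_{k-1}^2=\Delta_k\sigma_{k-1}^2$. So $F_{km}^2\le\delta_k\prod_{m<i<k}\Delta_i$, and $T_{km}=F_{km}\sqrt{\Delta_m}$ gives the first claim. Since $\Delta_i$ is bounded and at most $\lambda^{-1/2}$ for all large $i$, $\prod_{m\le i<k}\Delta_i\le\mathrm{const}\cdot\lambda^{-(k-m)/2}$. The second claim follows because $\delta_k=O((k+1)^{-1/2})$.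
\end{proof}

\section{The matrix of $K$ and the upper bound}\label{sec:upper}

\subsection{The quadratic form}
By Lemma~\ref{lem:dense} with $\omega=hw$, the functions $\mathbf u_n=\sqrt{hw}\,q_n$ form an orthonormal basis of $L^2(0,\infty)$. Let $M_{mn}=\langle\mathbf u_m,K\mathbf u_n\rangle$ be the matrix of $K$ in it. By \eqref{eq:K0series}, $K(s,t)=\sqrt{h(s)h(t)}\sum_kd_ke_k(s)e_k(t)$. By Lemma~\ref{lem:K0}, $|e_k(s)|\le e\,c(k+1)^{3/2}\sqrt s$, and $\int\sqrt{sh}\,|\mathbf u_m|\,ds=\int s\,h\,e^{-cs/2}|q_m|\,ds<\infty$. So Fubini's theorem applies, and since $\int\sqrt h\,\mathbf u_me_k\,ds=\int q_m\ell_khw\,ds=T_{km}$,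
\[
M_{mn}=\sum_{k\ge0}d_kT_{km}T_{kn}.
\]
Put $\mathbf D=\operatorname{diag}(\lambda^{n+1})_{n\ge0}$ and $\tilde T=\mathbf D^{1/2}T\mathbf D^{-1/2}$, with entries $\lambda^{(k-m)/2}T_{km}$. Recall the Schur test: a matrix whose rows and columns have absolute sums at most $\varepsilon$ has norm at most $\varepsilon$ on $\ell^2$. By Lemma~\ref{lem:T}, $\tilde T$ is bounded on $\ell^2$. For finitely supported $v$, and then by continuity for all $v\in\ell^2$,
\begin{equation}\label{eq:form}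
\langle Mv,v\rangle=\sum_{k\ge0}(-1)^k\lambda^{k+1}\big((Tv)_k\big)^2,\qquad \mathbf D^{1/2}Tv=\tilde T\mathbf D^{1/2}v\in\ell^2 .
\end{equation}

Let $\varepsilon_n$ be the larger of $\sup_{k\ge n}\sum_{m<k}|\tilde T_{km}|$ and $\sup_{m\ge0}\sum_{k\ge n,\,k>m}|\tilde T_{km}|$. Any block of the strictly lower triangular part of $\tilde T$ with rows $\ge n$ has norm at most $\varepsilon_n$, and $\varepsilon_n=O(n^{-1/4})$ by Lemma~\ref{lem:T}. For a set $P$ of indices, $v_P$ and $T_{PP}$ denote restrictions. If $P$ is an initial segment, then $T_{PP}^{-1}=(T^{-1})_{PP}$ by triangularity, and: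
\begin{itemize}
\item[(i)] $\|\tilde T_{PP}^{-1}\|\le C_1$ uniformly in $P$, by the Schur test: by \eqref{eq:T} the entries of $\tilde T_{PP}^{-1}$ are $\lambda^{(k-m)/2}\Delta_k^{-1/2}(I+E)_{km}$, and $|E_{km}|\le\delta_k^{1/2}$ is bounded.
\item[(ii)] $\|T_{PP}^{-1}\|\le1$, because $T_{PP}T_{PP}^*=\big(\int\ell_j\ell_khw\big)_{j,k\in P}\ge\big(\int\ell_j\ell_kw\big)_{j,k\in P}=I$ by $h\ge1$.
\end{itemize}

\subsection{The upper bound}
For $n\ge0$ let
\[
\nu_n=\mu^+_{n/2+1}\ (n\text{ even}),\qquad \nu_n=\mu^-_{(n+1)/2}\ (n\text{ odd}).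
\]
In both cases the index is $\lfloor n/2\rfloor+1$, and $(-1)^n\nu_n$, $n\ge0$, are all nonzero eigenvalues of $K$. Lemma~\ref{lem:lower} says $\nu_n\ge\lambda^{n+1}$. We shall twice use that for $\alpha>\beta$
\begin{equation}\label{eq:twobytwo}
\text{the largest eigenvalue of }\begin{pmatrix}\alpha&\eta\\\eta&\beta\end{pmatrix}\text{ is at most }\alpha+\frac{\eta^2}{\alpha-\beta},
\end{equation}
since it equals $\frac{\alpha+\beta}2+\sqrt{\frac{(\alpha-\beta)^2}4+\eta^2}$.

\begin{proposition}\label{prop:upper}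
$\nu_n\le\lambda^{n+1}\Delta_n\big(1+O(\varepsilon_n^2)\big)$ as $n\to\infty$.
\end{proposition}

\begin{proof}
In \eqref{eq:form} multiplied by $(-1)^n$ the dangerous terms are those with $k<n$, $k\equiv n$ modulo $2$: they are positive and carry large weights. There are $\lfloor n/2\rfloor$ of them, which is just what min--max allows us to remove. So let $v$ range over the subspace of $\ell^2$ where $(Tv)_k=0$ for all these $k$; its codimension is at most $\lfloor n/2\rfloor$. Put $P=\{0,\dots,n-1\}$, $Q=\{n,n+1,\dots\}$, and $\tilde y=\mathbf D_P^{1/2}(Tv)_P=\tilde T_{PP}\mathbf D_P^{1/2}v_P$. The remaining terms with $k<n$ are negative and add up to $-|\tilde y|^2$, so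
\[
(-1)^n\langle Mv,v\rangle\le-|\tilde y|^2+|X+Y|^2,\qquad X=\tilde T_{QP}\tilde T_{PP}^{-1}\tilde y,\qquad Y=\tilde T_{QQ}\mathbf D_Q^{1/2}v_Q .
\]
By (i), $|X|\le a|\tilde y|$ with $a=C_1\varepsilon_n$, and $a<1$ for large $n$. Maximizing over $|\tilde y|$,
\[
(-1)^n\langle Mv,v\rangle\le-|\tilde y|^2+\big(a|\tilde y|+|Y|\big)^2\le\frac{|Y|^2}{1-a^2}=\big(1+O(\varepsilon_n^2)\big)|Y|^2 .
\]

It remains to bound $|Y|$. Write $Y=\lambda^{(n+1)/2}Zv_Q$ with $Z=\tilde T_{QQ}\operatorname{diag}(\lambda^{(k-n)/2})_{k\ge n}=Z_0+Z_1$. Here $Z_0=\operatorname{diag}(\sqrt{\Delta_k}\,\lambda^{(k-n)/2})$, and $Z_1$ is strictly lower triangular with $\|Z_1\|\le\varepsilon_n$. Let $\iota$ be the $n$-th unit vector and $v_Q=x\iota+v'$ with $v'\perp\iota$. Then: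
\begin{itemize}
\item $|Z\iota|^2=\Delta_n+|Z_1\iota|^2\le\Delta_n+\varepsilon_n^2$.
\item $|Zv'|\le\big(\sup_{k>n}\sqrt{\Delta_k\lambda}+\varepsilon_n\big)|v'|$. So $|Zv'|^2\le\lambda'|v'|^2$ for a fixed $\lambda'<1$ and all large $n$.
\item $Zv'$ has no $n$-th component, so $|\langle Z\iota,Zv'\rangle|=|\langle Z_1\iota,Zv'\rangle|\le\varepsilon_n|v'|$.
\end{itemize}
By \eqref{eq:twobytwo} with $\alpha=\Delta_n+\varepsilon_n^2\ge1$, $\beta=\lambda'$ and $\eta=\varepsilon_n$,
\[
|Zv_Q|^2\le\Big(\Delta_n+\varepsilon_n^2+\frac{\varepsilon_n^2}{1-\lambda'}\Big)|v|^2=\Delta_n\big(1+O(\varepsilon_n^2)\big)|v|^2 .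
\]
Min--max gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:lower} and Proposition~\ref{prop:upper}, together with $\delta_n,\varepsilon_n^2=O(n^{-1/2})$,
\[
\lambda^{n+1}\le\nu_n\le\lambda^{n+1}\big(1+O(n^{-1/2})\big).
\]
Hence there is $n_1$ with $\nu_n>\nu_{n+1}$ for all $n\ge n_1$. Let $n\ge n_1+2$. Then $\nu_i<\nu_n$ for $i>n$ and $\nu_i>\nu_n$ for $n_1\le i<n$. For $i<n_1$ choose $i'\in\{n_1,n_1+1\}$ of the same parity as $i$. Since $\nu$ is non-increasing along each parity class, $\nu_i\ge\nu_{i'}>\nu_n$. So exactly the $n$ numbers $\nu_i$ with $i<n$ exceed $\nu_n$, and all $\nu_i$ with $i>n$ are smaller. Therefore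
\begin{equation}\label{eq:order}
\Lambda_p(n+1)=(-1)^n\nu_n\qquad(n\ge n_1+2),
\end{equation}
that is, $(-1)^{n-1}\Lambda_p(n)=\lambda^n(1+O(n^{-1/2}))$. The last assertion of the theorem is in Lemma~\ref{lem:lower}.
\end{proof}

\begin{remark}
Once $K$ has been constructed, the proof of Theorem~\ref{thm:A} uses only $1\le h\le1+1/s$: the first inequality gives the lower bound, the second one gives $\Delta_n\to1$.
\end{remark}

\section{A lower bound with pivots}\label{sec:lower2}
For Theorem~\ref{thm:B} the bound $\nu_n\ge\lambda^{n+1}$ must be improved to one containing $\Delta_n$. Put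
\[
\varepsilon_n'=\Big(\sum_{i<n}\lambda^{n-i}E_{ni}^2\Big)^{1/2}\le\delta_n^{1/2}=O(n^{-1/4}).
\]

\begin{proposition}\label{prop:lower}
$\nu_n\ge\lambda^{n+1}\Delta_n\big(1-O(\varepsilon_n^2+\varepsilon_n'^2)\big)$ as $n\to\infty$.
\end{proposition}

\begin{proof}
Let $P'=\{0,\dots,n\}$ and $Q'=\{n+1,\dots\}$. Let $v$ be supported in $P'$ with $(Tv)_k=0$ for all $k\le n$, $k\not\equiv n$ modulo $2$. As $T_{P'P'}$ is invertible, these $v$ form a space of dimension $\lfloor n/2\rfloor+1$. Put $y=T_{P'P'}v$ and $\tilde y=\mathbf D_{P'}^{1/2}y$. By \eqref{eq:form} and (i),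
\[
(-1)^n\langle Mv,v\rangle\ge|\tilde y|^2-\big|\tilde T_{Q'P'}\tilde T_{P'P'}^{-1}\tilde y\big|^2\ge(1-C_1^2\varepsilon_n^2)|\tilde y|^2 .
\]
We compare $|\tilde y|$ with $|v|$. Let $P=\{0,\dots,n-1\}$. Then $v_P=T_{PP}^{-1}y_P$, so (ii) gives $|v_P|^2\le|y_P|^2\le\lambda^{-n}|\tilde y_P|^2$. By \eqref{eq:T}, $v_n=\Delta_n^{-1/2}\big(y_n+\sum_{i<n}E_{ni}y_i\big)$, and after multiplication by $\lambda^{(n+1)/2}$
\[
\lambda^{(n+1)/2}v_n=\Delta_n^{-1/2}\Big(\tilde y_n+\sum_{i<n}\lambda^{(n-i)/2}E_{ni}\,\tilde y_i\Big).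
\]
Hence
\[
\lambda^{n+1}|v|^2\le\Delta_n^{-1}\big(|\tilde y_n|+\varepsilon_n'|\tilde y_P|\big)^2+\lambda|\tilde y_P|^2\le\big(\Delta_n^{-1}+O(\varepsilon_n'^2)\big)|\tilde y|^2
\]
for large $n$, by \eqref{eq:twobytwo} with $\alpha=\Delta_n^{-1}$, $\beta=\lambda+\varepsilon_n'^2\Delta_n^{-1}$ and $\eta=\varepsilon_n'\Delta_n^{-1}$, since $\Delta_n^{-1}\to1>\lambda$ and $\varepsilon_n'\to0$. Min--max gives the claim.
\end{proof}

\section{Second-order asymptotics of the pivots}\label{sec:pivots}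
In this section implied constants may also depend on the fixed parameters ($x$, $a$, $b$, the order $N$ of an expansion, the function $g$).

\subsection{The formula and where it comes from}
The explicit case \eqref{eq:explicit} suggests the answer. Lemma~\ref{lem:ratios} below gives $\Delta_n\big(\frac{s+a}s\big)=1+\sqrt{ca}\,n^{-1/2}+O(1/n)$. Inserting further factors $(s+a)$ or $(s+b)^{-1}$ into the weight should change the coefficient by $\sqrt{ca}$ or $-\sqrt{cb}$. So the coefficient should be linear in $\log g$ and take the value $\sqrt{ca}$ at $\log\frac{s+a}s$. Now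
\begin{equation}\label{eq:logint}
\int_0^\infty\log\frac{s+a}s\;s^{-1/2}\,ds=\int_0^a\int_0^\infty\frac{s^{-1/2}}{s+t}\,ds\,dt=\int_0^a\frac\pi{\sqrt t}\,dt=2\pi\sqrt a ,
\end{equation}
which leads to
\[
C(g)=\frac{\sqrt c}{2\pi}\int_0^\infty\log g(s)\,s^{-1/2}\,ds .
\]
Let $\mathcal H$ be the set of functions $g=\frac{1+s}sH$ with $H>0$ continuous on $[0,\infty)$ and such that $(1+s)(H-1)$ has a finite limit at $\infty$. For $g\in\mathcal H$ the integral converges absolutely, since $\log g$ is $O(1+|\log s|)$ near $0$ and $O(1/s)$ at $\infty$. Also $h\in\mathcal H$, because $H=\frac{sh}{1+s}$, with $H(0)=1$, satisfies $(1+s)(H-1)=sh-1-s=\frac s{e^s-1}-1$. Finally, $\log h=\sum_{j\ge1}e^{-js}/j$ gives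
\begin{equation}\label{eq:Ch}
C(h)=\frac{\sqrt c}{2\pi}\sum_{j\ge1}\frac1j\,\Gamma(\tfrac12)\,j^{-1/2}=\frac{\sqrt c\,\zeta(3/2)}{2\sqrt\pi}=C_p .
\end{equation}

\begin{proposition}\label{prop:pivots}
For every $g\in\mathcal H$, $\Delta_n(g)=1+C(g)\,n^{-1/2}+o(n^{-1/2})$.
\end{proposition}

We prove this first for rational $H$ with negative real zeros and poles, inserting zeros and poles one at a time, and then for all $H$ by squeezing.

\subsection{Two solutions of the Laguerre recurrence}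
Let $\mathcal E$ be the set of real sequences $(x_n)$, defined for all large $n$, with a complete asymptotic expansion in powers of $n^{-1/2}$: there are $\xi_\nu$ with $x_n=\sum_{\nu<N}\xi_\nu n^{-\nu/2}+O(n^{-N/2})$ for every $N$. It is closed under sums, products, shifts $n\mapsto n\pm1$, and reciprocals if $\xi_0\ne0$. If $\xi_0\ne0$, then $x_{n+1}/x_n\in\mathcal E$ and $x_{n+1}/x_n=1+O(1/n)$. This last property is why we work with complete expansions: below we take quotients of consecutive \emph{differences} of two sequences with the same leading term, and to know them up to $O(1/n)$ the leading terms alone would not suffice.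

For $x>0$ and $n\ge0$ let
\[
I_n(x)=\int_0^\infty\frac{e^{-y}L_n(y)}{y+x}\,dy=\int_0^\infty\frac{y^ne^{-y}}{(y+x)^{n+1}}\,dy>0 .
\]
The second expression follows from Rodrigues' formula by $n$ integrations by parts.

\begin{lemma}\label{lem:ratios}
Let $x>0$, $u_n=L_{n+1}(-x)/L_n(-x)$ and $v_n=I_{n+1}(x)/I_n(x)$. Then $(u_n),(v_n)\in\mathcal E$ and
\[
u_n=1+\sqrt x\,n^{-1/2}+O(1/n),\qquad v_n=1-\sqrt x\,n^{-1/2}+O(1/n).
\]
\end{lemma}

\begin{proof}
The idea is to compute the expansions formally from a common recurrence and then to show that the recurrence for the ratios is contracting, forward near the first formal solution and backward near the second.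

Write $\sigma=\sqrt x$. The sequence $z_n=L_n(-x)$ satisfies $(n+1)z_{n+1}=(2n+1+x)z_n-nz_{n-1}$ for $n\ge1$. So does $z_n=I_n(x)$, because $\int\frac{y}{y+x}e^{-y}L_n(y)\,dy=\int e^{-y}L_n\,dy-xI_n(x)=-xI_n(x)$ for $n\ge1$. Hence both ratios satisfy $\Phi_n(u_n,u_{n-1})=\Phi_n(v_n,v_{n-1})=0$ for $n\ge1$, where
\[
\Phi_n(Y,Y')=(n+1)YY'-(2n+1+x)Y'+n .
\]

\emph{Formal solutions.} For $Y=1+\omega$, $Y'=1+\omega'$,
\[
\Phi_n(Y,Y')=(n+1)\omega\omega'+n(\omega-\omega')+\omega-x\omega'-x .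
\]
Let $Y_n=1+\sum_{\nu=1}^N\alpha_\nu n^{-\nu/2}$ and expand $\Phi_n(Y_n,Y_{n-1})$ in powers of $n^{-1/2}$, using $(n-1)^{-\nu/2}=n^{-\nu/2}(1+\frac\nu{2n}+\cdots)$. The constant term is $\alpha_1^2-x$. For $2\le\nu\le N$ the coefficient of $n^{-(\nu-1)/2}$ is $2\alpha_1\alpha_\nu$ plus a polynomial in $\alpha_1,\dots,\alpha_{\nu-1}$: the product $n\omega\omega'$ contributes $2\alpha_1\alpha_\nu$ and terms with smaller indices, while $n(\omega-\omega')$, $\omega$, $\omega'$ and $\omega\omega'$ contribute only $\alpha_\mu$ with $\mu<\nu$. So for each choice $\alpha_1=\pm\sigma$ we can determine $\alpha_2,\dots,\alpha_N$ successively, independently of $N$, such that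
\begin{equation}\label{eq:defect}
\Phi_n(Y_n,Y_{n-1})=O(n^{-N/2}).
\end{equation}
It remains to show $u_n-Y_n=O(n^{-N/2})$ for $\alpha_1=\sigma$ and $v_n-Y_n=O(n^{-N/2})$ for $\alpha_1=-\sigma$, for every $N\ge1$. Put $\kappa=\sigma/8$.

\emph{The sequence $u_n$: the recurrence contracts forward.} Let $\alpha_1=\sigma$ and $\epsilon_n=u_n-Y_n$. We have $u_n=\frac{2n+1+x}{n+1}-\frac n{(n+1)u_{n-1}}$, and by \eqref{eq:defect} $Y_n$ satisfies the same relation up to $O(n^{-N/2-1})$. So
\[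
\epsilon_n=\frac n{n+1}\cdot\frac{\epsilon_{n-1}}{u_{n-1}Y_{n-1}}+O(n^{-N/2-1}).
\]
Here $u_{n-1}\ge1$, because $L_n(-x)=\sum_j\binom nj\frac{x^j}{j!}$ increases with $n$, and $Y_{n-1}\ge1+\frac\sigma2n^{-1/2}$ for large $n$. So there are $n_0,B$ with $|\epsilon_n|\le(1-\kappa n^{-1/2})|\epsilon_{n-1}|+Bn^{-N/2-1}$ for $n>n_0$, all factors being in $(0,1)$. Let $\pi(k,n)=\prod_{k<i\le n}(1-\kappa i^{-1/2})\le e^{-\kappa(n-k)/\sqrt n}$. Then
\[
|\epsilon_n|\le\pi(n_0,n)|\epsilon_{n_0}|+B\sum_{n_0<k\le n}k^{-N/2-1}\pi(k,n).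
\]
For $k\le n/2$ we have $\pi(k,n)\le e^{-\kappa\sqrt n/2}$, and the terms with $k>n/2$ sum to $O(n^{-N/2})$. Hence $\epsilon_n=O(n^{-N/2})$.

\emph{The sequence $v_n$: the recurrence contracts backward.} Let $\alpha_1=-\sigma$ and $\epsilon_n=v_n-Y_n$. Comparing integrands, $0<v_n<1$. With $\Psi_n(Y)=2n+1+x-(n+1)Y$ we have $v_{n-1}=n/\Psi_n(v_n)$, and \eqref{eq:defect} says $Y_{n-1}\Psi_n(Y_n)=n+O(n^{-N/2})$, so $Y_{n-1}=n/\Psi_n(Y_n)+O(n^{-N/2-1})$. Here $\Psi_n(v_n)\ge n$, and $\Psi_n(Y_n)\ge n+\frac\sigma2\sqrt n$ for large $n$. Therefore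
\[
|\epsilon_{n-1}|\le\frac{n(n+1)}{\Psi_n(v_n)\Psi_n(Y_n)}|\epsilon_n|+Bn^{-N/2-1}\le(1-\kappa n^{-1/2})|\epsilon_n|+Bn^{-N/2-1}
\]
for large $n$. Iterating from a far index $R$ down to $n$ gives $|\epsilon_n|\le\pi(n,R)|\epsilon_R|+B\sum_{k>n}k^{-N/2-1}$. Since $\epsilon_R$ is bounded and $\pi(n,R)\to0$ as $R\to\infty$, $\epsilon_n=O(n^{-N/2})$.
\end{proof}

\subsection{Inserting zeros and poles}
Consider weights $\omega(s)=\prod_i(s+a_i)\prod_j(s+b_j)^{-1}e^{-cs}$ with finitely many $a_i,b_j>0$. Let $P_n$ be the monic orthogonal polynomials, $\gamma_n=\int P_n^2\omega=\int P_ns^n\omega$, and for $a,b>0$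
\[
r_n(a)=-\frac{P_{n+1}(-a)}{P_n(-a)},\qquad Q_n(b)=\int_0^\infty\frac{P_n\,\omega}{s+b}\,ds,\qquad \rho_n(b)=-\frac{Q_{n+1}(b)}{Q_n(b)} .
\]
We know that $r_n(a)>0$. Since $\big(P_n(s)-P_n(-b)\big)/(s+b)$ has degree $<n$, orthogonality gives $P_n(-b)Q_n(b)=\int\frac{P_n^2\omega}{s+b}>0$. So $Q_n(b)$ has sign $(-1)^n$, and $\rho_n(b)$ is defined and positive.

Call $\omega$ \emph{regular} on finite sets $\mathcal A,\mathcal B\subset(0,\infty)$ if
\[
\frac{\gamma_n}{\gamma_{n-1}}=\frac{n^2}{c^2}\big(1+O(\tfrac1n)\big),\qquad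
r_n(a)=\frac nc\big(1+\sqrt{ca}\,n^{-1/2}+O(\tfrac1n)\big),\qquad
\rho_n(b)=\frac nc\big(1-\sqrt{cb}\,n^{-1/2}+O(\tfrac1n)\big)
\]
for all $a\in\mathcal A$ and $b\in\mathcal B$, where the last two brackets belong to $\mathcal E$.

\begin{lemma}\label{lem:modify}
\begin{itemize}
\item[(a)] $e^{-cs}$ is regular on all finite $\mathcal A,\mathcal B$.
\item[(b)] If $\omega$ is regular on $\mathcal A\ni a_0$ and $\mathcal B$, then $\tilde\omega=(s+a_0)\omega$ is regular on $\mathcal A\setminus\{a_0\}$ and $\mathcal B$, and $\tilde\gamma_n=r_n(a_0)\gamma_n$.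
\item[(c)] If $\omega$ is regular on $\mathcal A$ and $\mathcal B\ni b_0$, then $\tilde\omega=\omega/(s+b_0)$ is regular on $\mathcal A$ and $\mathcal B\setminus\{b_0\}$, and $\tilde\gamma_n=\rho_{n-1}(b_0)\gamma_{n-1}$ for $n\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Here $P_n=(-1)^nn!\,c^{-n}L_n(cs)$, so $r_n(a)=\frac{n+1}c\frac{L_{n+1}(-ca)}{L_n(-ca)}$. Further $Q_n(b)=(-1)^nn!\,c^{-n}I_n(cb)$, so $\rho_n(b)=\frac{n+1}c\frac{I_{n+1}(cb)}{I_n(cb)}$. Now use Lemma~\ref{lem:ratios}. Also $\gamma_n/\gamma_{n-1}=n^2/c^2$.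

(b) By Lemma~\ref{lem:zero}, $\tilde P_n=\frac{P_{n+1}+r_n(a_0)P_n}{s+a_0}$ and $\tilde\gamma_n=r_n(a_0)\gamma_n$. Hence, for $a\in\mathcal A\setminus\{a_0\}$ and $b\in\mathcal B$,
\[
\tilde P_n(-a)=P_n(-a)\,\frac{r_n(a_0)-r_n(a)}{a_0-a},\qquad
\tilde Q_n(b)=Q_{n+1}(b)+r_n(a_0)Q_n(b)=Q_n(b)\big(r_n(a_0)-\rho_n(b)\big).
\]
The differences $x_n=r_n(a_0)-r_n(a)$ and $y_n=r_n(a_0)-\rho_n(b)$ are $\frac{\sqrt n}c$ times elements of $\mathcal E$ with leading coefficients $\sqrt{ca_0}-\sqrt{ca}\ne0$ and $\sqrt{ca_0}+\sqrt{cb}\ne0$. So $\tilde r_n(a)=r_n(a)\,x_{n+1}/x_n$ and $\tilde\rho_n(b)=\rho_n(b)\,y_{n+1}/y_n$ differ from $r_n(a)$ and $\rho_n(b)$ by factors $1+O(\frac1n)$ in $\mathcal E$. Likewise $\frac{\tilde\gamma_n}{\tilde\gamma_{n-1}}=\frac{r_n(a_0)}{r_{n-1}(a_0)}\cdot\frac{\gamma_n}{\gamma_{n-1}}=\frac{\gamma_n}{\gamma_{n-1}}(1+O(\frac1n))$.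

(c) Let $n\ge1$ and $\tilde P_n=P_n+\rho_{n-1}(b_0)P_{n-1}$. Then $\int\tilde P_n\tilde\omega=Q_n(b_0)+\rho_{n-1}(b_0)Q_{n-1}(b_0)=0$. For $1\le j\le n$, $s^j=(s+b_0)s^{j-1}-b_0s^{j-1}$ gives
\[
\int\tilde P_ns^j\tilde\omega=\int\tilde P_ns^{j-1}\omega-b_0\int\tilde P_ns^{j-1}\tilde\omega .
\]
By induction this is $0$ for $j<n$, and it is $\rho_{n-1}(b_0)\gamma_{n-1}$ for $j=n$. So $\tilde P_n$ is the monic orthogonal polynomial of $\tilde\omega$, and $\tilde\gamma_n$ is as claimed. Moreover $\tilde P_n(-a)=P_{n-1}(-a)\big(\rho_{n-1}(b_0)-r_{n-1}(a)\big)$. Since $\frac1{(s+b_0)(s+b)}=\frac1{b-b_0}\big(\frac1{s+b_0}-\frac1{s+b}\big)$ for $b\in\mathcal B\setminus\{b_0\}$ and $\int\tilde P_n\tilde\omega=0$,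
\[
\tilde Q_n(b)=-\frac{Q_n(b)+\rho_{n-1}(b_0)Q_{n-1}(b)}{b-b_0}=-Q_{n-1}(b)\,\frac{\rho_{n-1}(b_0)-\rho_{n-1}(b)}{b-b_0} .
\]
So $\tilde r_n(a)=r_{n-1}(a)\,x_n/x_{n-1}$ with $x_n=\rho_n(b_0)-r_n(a)$, and $\tilde\rho_n(b)=\rho_{n-1}(b)\,y_n/y_{n-1}$ with $y_n=\rho_n(b_0)-\rho_n(b)$. These differences are $\frac{\sqrt n}c$ times elements of $\mathcal E$ with leading coefficients $-\sqrt{cb_0}-\sqrt{ca}\ne0$ and $\sqrt{cb}-\sqrt{cb_0}\ne0$. Together with $r_{n-1}(a)=r_n(a)(1+O(\frac1n))$ and $\rho_{n-1}(b)=\rho_n(b)(1+O(\frac1n))$, all factors being in $\mathcal E$, this gives the claims on $\tilde r_n$ and $\tilde\rho_n$. Finally, $\frac{\tilde\gamma_n}{\tilde\gamma_{n-1}}=\frac{\rho_{n-1}(b_0)}{\rho_{n-2}(b_0)}\cdot\frac{\gamma_{n-1}}{\gamma_{n-2}}=\frac{n^2}{c^2}(1+O(\frac1n))$.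
\end{proof}

\begin{lemma}\label{lem:rational}
Let $H(s)=\prod_{i=1}^d\frac{s+a_i}{s+b_i}$ with $a_1,\dots,a_d>0$ distinct and $\ne1$, and $b_1,\dots,b_d>0$ distinct. Then $g=\frac{1+s}sH$ satisfies $\Delta_n(g)=1+C(g)n^{-1/2}+O(1/n)$.
\end{lemma}

\begin{proof}
Start from $e^{-cs}$, insert the zeros $-1,-a_1,\dots,-a_d$ and then the poles $-b_1,\dots,-b_d$. The final weight is $(1+s)He^{-cs}=gw$. By Lemma~\ref{lem:modify}, inserting the zero $-a$ multiplies $\gamma_n$ by $r_n(a)=\frac nc(1+\sqrt{ca}\,n^{-1/2}+O(\frac1n))$, and inserting the pole $-b$ multiplies it by $\rho_{n-1}(b)\frac{\gamma_{n-1}}{\gamma_n}=\frac cn(1-\sqrt{cb}\,n^{-1/2}+O(\frac1n))$. By \eqref{eq:monic} and $\gamma_n^1=\frac{n+1}c\gamma_n^0$,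
\[
\Delta_n(g)=1+\sqrt c\,\Big(1+\sum_i\sqrt{a_i}-\sum_i\sqrt{b_i}\Big)n^{-1/2}+O\Big(\frac1n\Big).
\]
Since $\log g=\log\frac{s+1}s+\sum_i\log\frac{s+a_i}s-\sum_i\log\frac{s+b_i}s$, the coefficient is $C(g)$ by \eqref{eq:logint}.
\end{proof}

\subsection{Squeezing}
Let $C[0,\infty]$ be the space of continuous functions on $[0,\infty)$ with a finite limit at $\infty$, with the supremum norm.

\begin{lemma}\label{lem:approx}
The functions $(1+s)\log H$, with $H$ as in Lemma~\ref{lem:rational}, are dense in $C[0,\infty]$.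
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the closure of the additive group generated by the functions $(1+s)\log\frac{s+a}{s+b}$, $a,b>0$. For real $\kappa$ and $b>0$, as $N\to\infty$ through the integers,
\[
N(1+s)\log\frac{s+b+\kappa/N}{s+b}\longrightarrow\kappa\,\frac{1+s}{s+b}
\]
uniformly in $s$, because the error is $O\big(\frac{1+s}{N(s+b)^2}\big)$. So $\mathcal K$ contains the closed linear span of the functions $\frac{1+s}{s+b}$, $b>0$. This span contains $1$ (take $b=1$) and, since $\frac{1+s}{s+b}=1+\frac{1-b}{s+b}$, all $\frac1{s+b}$ with $b\ne1$, and by a limit also $\frac1{s+1}$. The closed span of $1$ and the $\frac1{s+b}$ is an algebra: products of generators with $b\ne b'$ are decomposed into partial fractions, and squares are limits for $b'\to b$. It separates the points of $[0,\infty]$. By the Stone--Weierstrass theorem it is $C[0,\infty]$, hence $\mathcal K=C[0,\infty]$. An element of the group has the form $(1+s)\log\prod_i\frac{s+a_i}{s+b_i}$.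 Small changes of the $a_i,b_i$ change it by little, because $\frac{1+s}{s+a}$ is bounded. So we can make the $a_i$ distinct and $\ne1$ and the $b_i$ distinct.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pivots}]
Let $g=\frac{1+s}sH\in\mathcal H$. Then $\chi=(1+s)\log H\in C[0,\infty]$. Given $\epsilon>0$, apply Lemma~\ref{lem:approx} to $\chi\pm\epsilon$ with accuracy $\epsilon$. We get $H_\pm$ as in Lemma~\ref{lem:rational} with
\[
\chi-2\epsilon\le(1+s)\log H_-\le\chi\le(1+s)\log H_+\le\chi+2\epsilon .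
\]
Put $g_\pm=\frac{1+s}sH_\pm$. By monotonicity $\Delta_n(g_-)\le\Delta_n(g)\le\Delta_n(g_+)$, and
\[
|C(g_\pm)-C(g)|\le\frac{\sqrt c}{2\pi}\int_0^\infty\frac{2\epsilon}{1+s}\,s^{-1/2}\,ds=\sqrt c\,\epsilon .
\]
By Lemma~\ref{lem:rational}, $\limsup_n\big|\sqrt n\,(\Delta_n(g)-1)-C(g)\big|\le\sqrt c\,\epsilon$ for every $\epsilon>0$.
\end{proof}

\section{Off-diagonal entries and the proof of Theorem~\ref{thm:B}}\label{sec:B}
Propositions~\ref{prop:upper} and~\ref{prop:lower} determine $\nu_n$ up to relative errors $\varepsilon_n^2+\varepsilon_n'^2$, which we know only to be $O(n^{-1/2})$, the size of the term we want. We now gain a little. The crucial input is that the mass of $\hat q_n^2(h-1)w$ near $s=0$ is small compared with $n^{-1/2}$; this follows by applying Proposition~\ref{prop:pivots} to a second function, a lowered version of $h$.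

\begin{lemma}\label{lem:E}
For each fixed $k\ge1$, $E_{n,n-k}=o(n^{-1/4})$.
\end{lemma}

\begin{proof}
Let $m=n-k$. Since $\int\hat q_n\ell_mhw=0$, we have $E_{nm}=\int\hat q_n\ell_mw=-\int\hat q_n\ell_m(h-1)w$. Let $0<\epsilon<1$, let $\chi_\epsilon$ be continuous with $0\le\chi_\epsilon\le1$, $\chi_\epsilon=1$ on $[0,\epsilon]$ and $\chi_\epsilon=0$ on $[2\epsilon,\infty)$, and put $\upsilon=(h-1)\chi_\epsilon$. By Cauchy--Schwarz
\[
|E_{nm}|\le\Big(\int\hat q_n^2\upsilon w\Big)^{1/2}\Big(\int\ell_m^2(h-1)w\Big)^{1/2}+\Big(\int\hat q_n^2(h-1)w\Big)^{1/2}\Big(\int_{s>\epsilon}\ell_m^2(h-1)w\Big)^{1/2}.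
\]
We estimate the four integrals, leaving the first one to the end.
\begin{itemize}
\item $\int\ell_m^2(h-1)w\le\int\ell_m^2\frac ws\,ds=c$ by \eqref{eq:hbounds} and \eqref{eq:c}.
\item $\int\hat q_n^2(h-1)w=\Delta_n-\int\hat q_n^2w\le\Delta_n-1=\delta_n=O(n^{-1/2})$.
\item On $s>\epsilon$ we have $h-1=\frac{e^{-s}}{1-e^{-s}}\le\frac{e^{-s}}{1-e^{-\epsilon}}$. Moreover $1=\int\hat q_m\ell_mw\le\Delta_m^{1/2}\big(\int\ell_m^2h^{-1}w\big)^{1/2}$ and $h^{-1}=1-e^{-s}$. So $\int e^{-s}\ell_m^2w\le1-\Delta_m^{-1}\le\delta_m$, and for fixed $\epsilon$ the last integral tends to $0$.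
\item The function $h-\frac\upsilon2$ belongs to $\mathcal H$. It is at least $\frac{h+1}2>0$, it coincides with $h$ for $s\ge2\epsilon$, and $\frac s{1+s}\big(h-\frac\upsilon2\big)$ is continuous with value $\frac12$ at $s=0$. Using $\hat q_n$ as a trial polynomial,
\[
\Delta_n\big(h-\tfrac\upsilon2\big)\le\int\hat q_n^2\big(h-\tfrac\upsilon2\big)w=\Delta_n(h)-\tfrac12\int\hat q_n^2\upsilon w .
\]
By Proposition~\ref{prop:pivots} for $h$ and for $h-\frac\upsilon2$, $\int\hat q_n^2\upsilon w\le2n^{-1/2}\big(C(h)-C(h-\frac\upsilon2)+o(1)\big)$. Since $h-\frac\upsilon2\ge\frac h2$, the difference of the constants is at most $\frac{\sqrt c}{2\pi}\int_0^{2\epsilon}(\log2)\,s^{-1/2}ds=O(\sqrt\epsilon)$.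
\end{itemize}
Hence $\limsup_nn^{1/4}|E_{n,n-k}|=O(\epsilon^{1/4})$ with a constant independent of $\epsilon$, and $\epsilon$ is arbitrary.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We first show that $F_{k,k-j}=o(k^{-1/4})$ as $k\to\infty$ for each fixed $j\ge1$. This follows from Lemma~\ref{lem:E} by induction on $j$, because
\[
F_{k,k-j}=-E_{k,k-j}-\sum_{k-j<i<k}E_{ki}F_{i,k-j} .
\]
Hence also $T_{k,k-j}=F_{k,k-j}\sqrt{\Delta_{k-j}}=o(k^{-1/4})$. For $n\ge1$ put
\[
\tau_j(n)=\sup_{k\ge\max(n,j)}k^{1/4}|\tilde T_{k,k-j}|=\sup_{k\ge\max(n,j)}k^{1/4}\lambda^{j/2}|T_{k,k-j}| .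
\]
Then $\tau_j(n)\to0$ as $n\to\infty$ for each $j$, and $\tau_j(n)\le C'\theta^j$ by Lemma~\ref{lem:T}. So $\sum_{j\ge1}\tau_j(n)\to0$ by dominated convergence. In the sums defining $\varepsilon_n$ all row indices are $\ge n$, and each row or column contains at most one entry with $k-m=j$, of modulus at most $n^{-1/4}\tau_j(n)$. Therefore $\varepsilon_n\le n^{-1/4}\sum_j\tau_j(n)=o(n^{-1/4})$. Similarly, for every fixed $W$ and $n\ge W$,
\[
\varepsilon_n'^2\le\sum_{k=1}^WE_{n,n-k}^2+\lambda^W\sum_{i<n}E_{ni}^2\le o(n^{-1/2})+\lambda^W\delta_n .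
\]
Since $\delta_n=O(n^{-1/2})$ and $W$ is arbitrary, $\varepsilon_n'^2=o(n^{-1/2})$. Now Propositions~\ref{prop:upper} and~\ref{prop:lower}, and then Proposition~\ref{prop:pivots} for $h$ together with \eqref{eq:Ch}, give
\[
\nu_n=\lambda^{n+1}\Delta_n\big(1+o(n^{-1/2})\big)=\lambda^{n+1}\big(1+C_pn^{-1/2}+o(n^{-1/2})\big).
\]
By \eqref{eq:order}, $(-1)^{n-1}\Lambda_p(n)=\nu_{n-1}$ for large $n$, and the theorem follows.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cons}]
The proof of Theorem~\ref{thm:A} shows \eqref{eq:order}, and that for $n\ge n_1+2$ no other $\nu_i$ equals $\nu_n$. So the eigenvalues are simple and alternate in sign from some index on. The quotient of consecutive ones tends to $-\lambda=-\phi_p^2/p$ by Theorem~\ref{thm:A}. The last assertion is Theorem~\ref{thm:B} with $C_p>0$.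
\end{proof}

\begin{thebibliography}{9}
\bibitem{Sun} Peng Sun, \emph{A Generalization of the Gauss-Kuzmin-Wirsing constant}, arXiv:1706.04565 (2017).
\end{thebibliography}

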